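\title{A continuum-wise expansive homeomorphism of a Peano curve with a planar open set}

\begin{abstract}
We construct a one-dimensional Peano continuum $X$ and a continuum-wise expansive homeomorphism of $X$ such that a non-empty open subset of $X$ embeds in the plane. Thus a Peano curve that admits a continuum-wise expansive homeomorphism need not be nowhere locally planar. The space consists of two inverse limits of the tent map and a wandering family of copies of a planar curve; the copies bridge the gaps of the inverse limits and make the space locally connected. The points with a planar neighborhood form a dense open set, while every neighborhood of a point of the inverse limits contains a copy of $K_{3,3}$.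
\end{abstract}

\section{The question and the results}

A \emph{continuum} is a compact connected metric space; it is \emph{non-degenerate} if it has more than one point. A homeomorphism $f$ of a compact metric space $(X,d)$ is \emph{expansive} if there is $\alpha>0$ with $\sup_{n\in\mathbb Z}d(f^nx,f^ny)>\alpha$ for all $x\neq y$. It is \emph{continuum-wise expansive}, or \emph{cw-expansive}, if there is $\alpha>0$ with
\[
\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)>\alpha\qquad\text{for every non-degenerate continuum }C\subseteq X .
\]
An expansive homeomorphism is cw-expansive, since $C$ contains two distinct points. The weaker condition lets two points stay close forever, as long as every continuum that joins them becomes large at some time.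

Both conditions restrict the space. For instance, no homeomorphism $f$ of $[0,1]$ is cw-expansive. Let $g=f^2$, which is increasing. If $g$ is the identity, the orbit of a short interval $J$ consists of $J$ and $f(J)$. Otherwise let $J_0$ be a half-open interval with end points $x$ and $g(x)\ne x$. The intervals $g^n(J_0)$ are pairwise disjoint, so their lengths tend to $0$ as $|n|\to\infty$, and so do the lengths of the $fg^n(J_0)$. Only finitely many $f^n(J_0)$ are longer than $\alpha$, and a short enough closed interval in $J_0$ has no iterate longer than $\alpha$.

A \emph{Peano continuum} is a locally connected continuum, and a \emph{Peano curve} is a one-dimensional Peano continuum. A space is \emph{nowhere locally planar} if none of its non-empty open subsets embeds in $\mathbb R^2$. It is known that a Peano curve admitting an expansive homeomorphism is nowhere planar, nowhere rim-countable, and consists of finitely many cyclic elements. It is also known that a Peano curve admitting a cw-expansive homeomorphism is nowhere rim-countable, consists of finitely many cyclic elements, has at most countably many local cut points, and contains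 a simple closed curve in each non-empty open subset. (These facts are not used below.) Two of the three conclusions in the expansive case thus hold in the cw-expansive case, and one would guess that the third does too. The question is posed in \cite{RH}:
\begin{quote}
\emph{Is a Peano curve admitting a cw-expansive homeomorphism nowhere locally planar?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
There are a one-dimensional Peano continuum $X$ and a homeomorphism $f:X\to X$ with $\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)\ge 1$ for every non-degenerate continuum $C\subseteq X$, such that some non-empty open subset of $X$ embeds in $\mathbb R^2$. In particular $f$ is cw-expansive, with any constant $0<\alpha<1$, and a Peano curve admitting a cw-expansive homeomorphism need not be nowhere locally planar.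
\end{theorem}

A neighborhood is \emph{planar} if it embeds in $\mathbb R^2$. The second result locates the planar and the non-planar points of the example.

\begin{theorem}\label{thm:supp}
In the example of Theorem~\ref{thm:main} there is a closed nowhere dense $f$-invariant set $K_0\subset X$ such that the set of points of $X$ having a planar neighborhood is open, dense and disjoint from $K_0$; every neighborhood of every point of $K_0$ contains a copy of the graph $K_{3,3}$.
\end{theorem}

The set $K_0$ is the union of two inverse limits of the tent map, $K_u$ and $K_s$. The shift is cw-expansive on each, but they are not locally connected: near most points they are products of an interval and a Cantor set. We attach to them copies of one space $P$, which $f$ permutes as two wandering orbits. The copies tend to $K_u$ in forward time and to $K_s$ in backward time, and they join the strands of the Cantor products by small connected sets. In contrast with the interval, a wandering continuum has room to grow: $P$ carries two functions $x$ and $y$, the values of $x$ are stretched by the tent map in forward time and those of $y$ in backward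 time, and every non-degenerate continuum in $P$ varies in $x$ or in $y$.

Section~\ref{sec:tent} isolates the properties that $P$ must have; a folded square has them. Section~\ref{sec:X} builds $(X,f)$ from any such $P$. To make $X$ one-dimensional we must punch a dense family of holes in the square and keep these properties; this is done in Section~\ref{sec:L}. Sections~\ref{sec:block} and~\ref{sec:K33} complete the proofs of the two theorems.

\section{Standard facts}\label{sec:facts}

Throughout, $I=[0,1]$, $\mathbb N=\{1,2,\dots\}$, and $|\cdot|$ is Lebesgue measure on subsets of $I$. A compact metric space has \emph{dimension at most $n$} if for every $\varepsilon>0$ it has a finite open cover by sets of diameter less than $\varepsilon$ such that each point lies in at most $n+1$ of them. A non-degenerate continuum has dimension at least $1$, because it has no cover by two or more disjoint non-empty open sets. We use the following facts.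

\begin{enumerate}
\item[(F1)] \emph{Property S.} A compact metric space is locally connected if and only if, for every $\varepsilon>0$, it is a finite union of connected sets of diameter less than $\varepsilon$. By uniform continuity, a continuous image of a Peano continuum in a metric space is a Peano continuum.
\item[(F2)] \emph{Boundary bumping.} If $C$ is a non-degenerate continuum, $w\in C$, and $U$ is an open set containing $w$, then $C\cap U$ contains a non-degenerate continuum containing $w$.
\item[(F3)] \emph{Quotients.} The quotient of a compact metric space by an equivalence relation with closed graph is compact and metrizable. A continuous map $q$ from a compact space to a Hausdorff space is closed. Hence a continuous map that is constant on the fibers of $q$ factors continuously through the image of $q$; two such maps with the same fibers have homeomorphic images; and if $U=q^{-1}(q(U))$ is open and $q$ is injective on $U$, then $q$ maps $U$ homeomorphically onto a set that is open in the image of $q$.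
\item[(F4)] \emph{Countable sum theorem.} A compact metric space that is a countable union of closed sets of dimension at most $1$ has dimension at most $1$. A closed subset of a space of dimension at most $1$ has dimension at most $1$, and an open subset of a compact metric space is a countable union of compact sets.
\item[(F5)] A subset of the plane with empty interior has dimension at most $1$ \cite[Theorem IV.3]{HW}.
\item[(F6)] \emph{R.~L.~Moore's theorem.} The quotient of $\mathbb R^2$ by an upper semicontinuous decomposition into continua that do not separate the plane is homeomorphic to $\mathbb R^2$. An equivalence relation with closed graph, whose classes with more than one point all lie in one compact set, defines an upper semicontinuous decomposition.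
\item[(F7)] The graph $K_{3,3}$, the union of nine arcs joining each of three points to each of three other points and meeting only at end points, does not embed in $\mathbb R^2$.
\end{enumerate}

\section{The inverse limit of the tent map and its gaps}\label{sec:tent}

Let $T:I\to I$, $T(v)=\min(2v,2-2v)$, be the tent map. It is $2$-Lipschitz, and its inverse branches are $g_0(v)=v/2$ and $g_1(v)=1-v/2$; thus $T^{-1}(v)=\{g_0(v),g_1(v)\}$.

\begin{lemma}\label{lem:stretch}
For every non-degenerate closed interval $J\subseteq I$ there is $m\ge0$ with $T^mJ=I$.
\end{lemma}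

\begin{proof}
As long as $\frac12\notin T^mJ$, the map $T$ doubles the length of $T^mJ$. So some $T^mJ$ is non-degenerate and contains $\frac12$. Then $T^{m+1}J$ is non-degenerate and contains $1$, and $T^{m+2}J=[0,\delta]$ with $\delta>0$. The length doubles until $\delta\ge\frac12$, and one more step gives $I$.
\end{proof}

Give $I^{\mathbb Z}$ the metric $d(a,a')=\sum_k2^{-|k|}|a_k-a'_k|$, let $(Sa)_k=a_{k+1}$ be the shift, and let
\[
K_u=\{a\in I^{\mathbb Z}: a_{k+1}=Ta_k\text{ for all }k\}.
\]
This is a compact set with $S(K_u)=K_u$. Two sequences that agree in all coordinates $k\ge -N$ are at distance at most $\sum_{k<-N}2^{-|k|}=2^{-N}$.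

\begin{lemma}\label{lem:Ku}
The space $K_u$ has dimension at most $1$, and for every non-degenerate continuum $C\subseteq K_u$ there is $n$ with $\operatorname{diam}S^n(C)\ge1$.
\end{lemma}

\begin{proof}
Fix $N$ and cover $I$ by finitely many open intervals of length less than $8^{-N}$, each point lying in at most two of them. Pull the cover back by $a\mapsto a_{-N}$. On a member of the new cover each coordinate $a_k=T^{k+N}a_{-N}$ with $|k|\le N$ varies by at most $4^N8^{-N}=2^{-N}$, so the member has diameter at most $3\cdot 2^{-N}+2\cdot2^{-N}$. Hence $\dim K_u\le1$.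

Some coordinate $a_k$ is not constant on $C$, so its image is a non-degenerate interval $J$. With $m$ as in Lemma~\ref{lem:stretch}, the coordinate $a_{k+m}=T^ma_k$ maps $C$ onto $I$. This is the $0$-th coordinate on $S^{k+m}(C)$, which has weight $1$ in $d$.
\end{proof}

A point of $K_u$ is given by $a_0$ and a choice of inverse branches. For $\epsilon=\epsilon_1\epsilon_2\ldots\in\{0,1\}^{\mathbb N}$ and $v\in I$ define $\Gamma_\epsilon(v)\in K_u$ by
\[
\Gamma_\epsilon(v)_k=T^kv\ \ (k\ge0),\qquad \Gamma_\epsilon(v)_{-k}=g_{\epsilon_k}\cdots g_{\epsilon_1}(v)\ \ (k\ge1).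
\]
Each $\Gamma_\epsilon$ is continuous, every $a\in K_u$ equals $\Gamma_\epsilon(a_0)$ for some $\epsilon$, and
\begin{equation}\label{eq:strands}
d(\Gamma_\epsilon(v),\Gamma_{\epsilon'}(v))\le2^{-N}\quad\text{if $\epsilon$ and $\epsilon'$ agree in the first $N$ letters.}
\end{equation}
Let $J\subset(0,1)$ be a closed interval. On $(0,1)$ the values of $g_0$ and $g_1$ differ and lie again in $(0,1)$, so $(v,\epsilon)\mapsto\Gamma_\epsilon(v)$ is a continuous bijection, hence a homeomorphism, from $J\times\{0,1\}^{\mathbb N}$ onto $\{a\in K_u:a_0\in J\}$. Therefore $K_u$ is not locally connected at any point with $0<a_0<1$. To repair this we must join the \emph{strands} $\Gamma_\epsilon(J)$ to each other by small connected sets.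

One arc suffices to reach across all the gaps. Let $u=\Gamma_{000\ldots}$, that is,
\[
u(\tau)_k=T^k\tau\ \ (k\ge0),\qquad u(\tau)_k=2^k\tau\ \ (k\le0).
\]
For a word $\omega=\omega_1\ldots\omega_{n-1}$ in the letters $0,1$, with $n\ge1$, put $g_\omega=g_{\omega_{n-1}}\cdots g_{\omega_1}$ (the identity if $\omega$ is empty). Then for $v_0\in I$, $v=g_\omega(v_0)$ and $\delta\in\{0,1\}$,
\begin{equation}\label{eq:bridge}
S^nu(g_\delta(v))=\Gamma_{\omega\delta000\ldots}(v_0).
\end{equation}
Indeed, both sides lie in $K_u$, both have the coordinate $g_\delta(v)$ at index $-n$, and in both the coordinates of lower index are obtained by halving. For $n=1$ this says that $Su(v_0/2)$ and $Su(1-v_0/2)$ lie over $v_0$, one on a strand beginning with $0$ and one on a strand beginning with $1$. In general the gap between the strands beginning with $\omega0$ and those beginning with $\omega1$ is spanned by the pair $S^nu(\tau)$, $S^nu(1-\tau)$ with $\tau=g_0(v)$.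

So we attach to the arc $u(I)$ a space $P$ in which, for each $\tau$, a connected \emph{bridge} joins $u(\tau)$ to $u(1-\tau)$, and we attach a copy of $P$ to each arc $S^nu(I)$. For large $n$ the bridges must be small, so they cannot grow in forward time. They must then grow in backward time, and for this we use a second function $y$ on $P$ and the mirror image $K_s$ of $K_u$. The requirements are collected in the next definition.

\begin{definition}\label{def:block}
A \emph{block} is a Peano continuum $P$ with continuous maps $x,y,\xi:P\to I$ and $\gamma:I\to P$ and a closed set $E\subseteq P$ such that: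
\begin{enumerate}
\item[(B0)] $x(\gamma(\tau))=T\tau$, $\xi(\gamma(\tau))=\tau$, $y(\gamma(\tau))=0$ for $\tau\in I$, and $x=\xi=0$ on $E$;
\item[(B1)] $x^{-1}(v)$ is connected for every $v\in I$;
\item[(B2)] every point of $P$ lies in a connected set that meets $E$ and on which $y$ is constant;
\item[(B3)] if $C\subseteq P$ is a non-degenerate continuum, then $x$ or $y$ is not constant on $C$.
\end{enumerate}
We write $Q=\gamma(I)\cup E$, a closed subset of $P$.
\end{definition}

The arc $\gamma(I)$ will be glued to $K_u$ and the set $E$ to $K_s$. By (B0) the set $x^{-1}(v)$ contains $\gamma(g_0(v))$ and $\gamma(g_1(v))$; it is the bridge. The function $\xi$ records the position on $\gamma(I)$, which $x$ records only up to the fold $\tau\leftrightarrow1-\tau$.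

\begin{example}[the folded square]\label{ex:square}
Let $P$ be the square $I\times I$ with the top edge folded, $(\tau,1)\sim(1-\tau,1)$. Put $x=T\tau$, $y=v/2$, $\xi=\tau(1-v)$ at the point $(\tau,v)$; these agree at identified points. Let $\gamma(\tau)=(\tau,0)$ and let $E$ be the image of the left edge. Then (B0) holds; at the corner $(0,1)\sim(1,1)$ we have $x=\xi=0$ on both sides. The set $x^{-1}(v)$ consists of the vertical segments over $v/2$ and $1-v/2$, which share their top point. For (B2) take the horizontal segment from the point to the left edge. For (B3), the map $(x,y)$ is at most two-to-one, so it is not constant on a non-degenerate continuum. The interior of the square is a planar open subset of $P\setminus Q$. The only defect of this block is its dimension.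
\end{example}

\section{From a block to a cw-expansive homeomorphism}\label{sec:X}

Fix a block $P$. We define $X$ as a subset of an explicit metric space, so that the topology near $K_u$ and $K_s$ can be read from coordinates.

\subsection{The construction}

For $a\in I^{\mathbb Z}$ let $\bar a_k=a_{-k}$, and let $K_s=\{\bar a:a\in K_u\}=\{b:b_{k-1}=Tb_k\text{ for all }k\}$. For $z\in P$ define $\Theta(z)\in I^{\mathbb Z}$ by
\[
\Theta(z)_k=T^{k-1}x(z)\ \ (k\ge1),\qquad\Theta(z)_k=2^k\xi(z)\ \ (k\le0).
\]
By (B0), $\Theta(\gamma(\tau))=u(\tau)$, and $\Theta=0$ on $E$. The pair $(\Theta(z),\overline{u(y(z))})$ describes where $z$ lies relative to $K_u$ and $K_s$, but it need not determine $z$, and it does not keep different copies of $P$ apart. A third coordinate does both. The compact metrizable space $P/Q$ embeds in $\ell^2$; translating, we get a continuous map $\Lambda:P\to\ell^2$ with $\Lambda^{-1}(0)=Q$ that is injective on $P\setminus Q$. Let $M=\sup\|\Lambda\|$. Let $\mathcal H$ be the Hilbert space of square summable families $h=(h_{n,\pm})_{n\in\mathbb Z}$ of vectors of $\ell^2$, and let $\zeta e_{n,\pm}$ be the family with $\zeta$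 in the slot $(n,\pm)$ and $0$ elsewhere.

On $I^{\mathbb Z}\times I^{\mathbb Z}\times\mathcal H$ use the metric $d(a,a')+d(b,b')+\|h-h'\|$, again denoted $d$. Let $B$ be the linear map with $B(\zeta e_{n,\pm})=2^{|n|-|n+1|}\zeta e_{n+1,\pm}$; the factors are $2$ or $\frac12$, so $B$ and $B^{-1}$ are bounded. Put
\[
F=S\times S\times B,\qquad \iota(a,b,h)=\bigl(\bar b,\bar a,(h_{-n,\mp})_{n,\pm}\bigr).
\]
Then $F$ is a homeomorphism, $\iota$ is an isometric involution, and $\iota F\iota=F^{-1}$. For the first two components this is the identity $\overline{S\bar a}=S^{-1}a$. For the third, $\zeta e_{n,\pm}$ goes to $\zeta e_{-n,\mp}$, then to $2^{|n|-|n-1|}\zeta e_{1-n,\mp}$, then to $2^{|n|-|n-1|}\zeta e_{n-1,\pm}=B^{-1}(\zeta e_{n,\pm})$.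

Identify $K_u$ with $K_u\times\{0\}\times\{0\}$ and $K_s$ with $\{0\}\times K_s\times\{0\}$. They meet in the single point $p=(0,0,0)$, they are $F$-invariant, and $\iota$ interchanges them. For $n\in\mathbb Z$ define continuous maps on $P$ by
\[
\Psi_n(z)=\bigl(S^n\Theta(z),\,S^n\overline{u(y(z))},\,2^{-|n|}\Lambda(z)e_{n,+}\bigr),\qquad\Psi'_n=\iota\Psi_{-n},
\]
and put $P_n=\Psi_n(P)$, $P'_n=\Psi'_n(P)$,
\[
K_0=K_u\cup K_s,\qquad X=K_0\cup\bigcup_{n\in\mathbb Z}(P_n\cup P'_n),\qquad f=F|_X .
\]
We have $F\Psi_n=\Psi_{n+1}$ and $F\Psi'_n=\iota F^{-1}\Psi_{-n}=\Psi'_{n+1}$. So $f$ is a homeomorphism of $X$ with $f(K_0)=K_0$; also $\iota(X)=X$ and $\iota f\iota=f^{-1}$. The mirror copies $P'_n$ are there because the definition of a block gives bridges for $x$ only: the $P_n$ bridge the gaps of $K_u$, and the $P'_n$ bridge those of $K_s$.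

The coordinates that we need are
\begin{align}
\Psi_n(z):\quad&a_k=T^{k+n-1}x(z)\ \ (k+n\ge1),\notag\\
&b_k=2^{-(k+n)}y(z)\ \ (k+n\ge0),\qquad b_k=T^{-(k+n)}y(z)\ \ (k+n\le0);\label{eq:coord}\\
\Psi'_n(z):\quad&a_k=T^{k+n}y(z),\qquad b_k=2^{-(k+n)}\xi(z)\ \ (k+n\ge0).\label{eq:coordprime}
\end{align}
Two consequences hold for every $w=(a,b,h)\in P_n\cup P'_n$ with $n\ge0$:
\begin{equation}\label{eq:close}
a_{k+1}=Ta_k\ \ (k\ge1-n),\qquad d\bigl(w,(a,0,0)\bigr)\le\eta_n:=(n+3+M)2^{-n}.
\end{equation}
For the inequality, $\|h\|\le M2^{-n}$, and in $\sum_k2^{-|k|}b_k$ the terms with $k<-n$ add up to at most $2^{-n}$, each of the $n+1$ terms with $-n\le k\le0$ is at most $2^{k}2^{-(k+n)}=2^{-n}$, and the terms with $k>0$ add up to at most $2^{-n}\sum_{k>0}4^{-k}$. The sequence $\eta_n$ decreases to $0$. Finally, (B0) gives the gluing: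
\begin{equation}\label{eq:glue}
\Psi_n(\gamma(\tau))=f^n(u(\tau))\in K_u,\qquad\Psi_n(E)\subseteq K_s,\qquad\Psi'_n(\gamma(I))\subseteq K_s,\qquad\Psi'_n(E)\subseteq K_u .
\end{equation}

\subsection{Compactness, dimension and expansion}

\begin{lemma}\label{lem:compact}
\begin{enumerate}
\item[(a)] $X$ is compact, and so is $D=K_u\cup\bigcup_{n\ge1}(P_n\cup P'_n)$.
\item[(b)] The sets $\Psi_n(P\setminus Q)$ and $\Psi'_n(P\setminus Q)$, $n\in\mathbb Z$, are open in $X$ and pairwise disjoint, their union is $X\setminus K_0$, and $\Psi_n$, $\Psi'_n$ map $P\setminus Q$ homeomorphically onto them.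
\item[(c)] If $\dim P\le1$, then $\dim X\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $K_u$, $P_n$, $P'_n$ are compact, so it suffices to consider a sequence $w_i=(a^i,b^i,h^i)\in P_{n_i}\cup P'_{n_i}$ with $n_i\to+\infty$. Pass to a subsequence with $a^i\to a$ in $I^{\mathbb Z}$. By \eqref{eq:close}, $w_i\to(a,0,0)$, and each relation $a_{k+1}=Ta_k$ holds for $a^i$ when $i$ is large, hence for $a$. So the limit is in $K_u$, and $D$ is compact. Now $X=D\cup\iota(D)\cup P_0\cup P'_0$, because $\iota(D)=K_s\cup\bigcup_{n\le-1}(P_n\cup P'_n)$.

(b) By \eqref{eq:glue}, $\Psi_n(Q)$ and $\Psi'_n(Q)$ lie in $K_0$. The coordinate $h_{n,+}$ vanishes on $K_0$, on $P_m$ for $m\neq n$, and on every $P'_m$; on $P_n$ it is $2^{-|n|}\Lambda$. Hence $\Psi_n(P\setminus Q)=\{w\in X:h_{n,+}(w)\ne0\}$, and in the same way $\Psi'_n(P\setminus Q)=\{w\in X:h_{n,-}(w)\neq0\}$. These sets are open, pairwise disjoint, and cover $X\setminus K_0$. The map $\Psi_n$ is injective on $P\setminus Q=\Psi_n^{-1}(\Psi_n(P\setminus Q))$, so it is a homeomorphism there by (F3). Apply $\iota$ for $\Psi'_n$.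

(c) By (b), $X$ is the union of $K_u$, $K_s=\iota(K_u)$ and countably many compact sets homeomorphic to compact subsets of $P$. Use Lemma~\ref{lem:Ku} and (F4).
\end{proof}

\begin{lemma}\label{lem:cw}
$\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)\ge1$ for every non-degenerate continuum $C\subseteq X$.
\end{lemma}

\begin{proof}
The supremum does not increase when $C$ is replaced by a subset, and it does not change when $C$ is replaced by $f^k(C)$ or, since $\iota$ is an isometry with $\iota f\iota=f^{-1}$, by $\iota(C)$.

Suppose $C\not\subseteq K_0$. By (F2) and Lemma~\ref{lem:compact}(b), $C$ contains a non-degenerate continuum inside some $\Psi_n(P\setminus Q)$ or $\Psi'_n(P\setminus Q)$. Applying $\iota$ and a power of $f$, we may assume that it is $\Psi_0(C')$ with $C'\subseteq P\setminus Q$ a non-degenerate continuum. By \eqref{eq:coord}, for $k\ge1$ the coordinate $a_0$ maps $f^k\Psi_0(C')=\Psi_k(C')$ onto $T^{k-1}x(C')$, and $b_0$ maps $f^{-k}\Psi_0(C')=\Psi_{-k}(C')$ onto $T^ky(C')$. By (B3), $x(C')$ or $y(C')$ is a non-degenerate interval, and by Lemma~\ref{lem:stretch} one of these images is $I$ for some $k\geq1$ (note $TI=I$).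 That iterate has diameter at least $1$.

Suppose $C\subseteq K_0$. Take a point of $C$ other than $p$; applying $\iota$, assume that it lies in $K_u\setminus\{p\}=K_0\setminus K_s$, which is open in $K_0$. By (F2), $C$ contains a non-degenerate continuum in $K_u$, and Lemma~\ref{lem:Ku} applies.
\end{proof}

\begin{remark}
The map $f$ is not expansive. The points $u(\frac12-\delta)$ and $u(\frac12+\delta)$ differ by at most $2\delta$ in every coordinate, so their iterates stay within $6\delta$ of each other. The fold of the tent map, on which the whole construction rests, is permitted by cw-expansiveness and forbidden by expansiveness.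
\end{remark}

\subsection{Local connectedness}

By (F1) we must cover $X$ by finitely many small connected sets. The difficulty is near $K_0$, where infinitely many pieces accumulate. We cut the forward half $D$ of Lemma~\ref{lem:compact}(a) according to the value of $a_0$, show that the slabs are connected, and then apply $f^m$ to make thin slabs small. For a non-empty closed interval $J\subseteq I$, possibly a point, let $D_J=\{w\in D:a_0(w)\in J\}$.

\begin{lemma}\label{lem:slab}
$D_J$ is connected.
\end{lemma}

\begin{proof}
Suppose $D_J=A\cup A'$ with $A,A'$ disjoint, closed and non-empty. Every connected subset of $D_J$ lies in $A$ or in $A'$. Let $G=D_J\cap K_u$.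

\emph{Step 1: $A$ and $A'$ both meet $G$.} It suffices to put each $w\in D_J\setminus K_u$ in a connected subset of $D_J$ that meets $K_u$. If $w=\Psi_n(z)$ with $n\ge1$, take $\Psi_n(x^{-1}(x(z)))$. It is connected by (B1), $a_0=T^{n-1}x$ is constant on it, and it contains $\Psi_n(\gamma(g_0(x(z))))\in K_u$. If $w=\Psi'_n(z)$ with $n\ge1$, take the image under $\Psi'_n$ of the set given by (B2). On it $a_0=T^ny$ is constant, and it meets $\Psi'_n(E)\subseteq K_u$.

\emph{Step 2: nearby strands lie on the same side.} For a finite word $\omega$ let $G_\omega$ be the union of the strands $\Gamma_\epsilon(J)$ over all $\epsilon$ that begin with $\omega$. Then $G_\omega=G_{\omega0}\cup G_{\omega1}$, and $G_\omega=G$ for the empty word. Each strand is connected, so it lies in $A$ or in $A'$. Choose $N$ with $2^{-N}<\operatorname{dist}(A,A')$. By \eqref{eq:strands}, two strands whose itineraries agree in the first $N$ letters lie on the same side. So every $G_\omega$ with $\omega$ of length $N$ lies in $A$ or in $A'$.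

\emph{Step 3: the bridges.} Let $n\ge1$ and suppose that each $G_{\omega'}$ with $\omega'$ of length $n$ lies in $A$ or in $A'$. Let $\omega$ have length $n-1$, let $v_0\in J$ and $v=g_\omega(v_0)$. The set $\Psi_n(x^{-1}(v))\subseteq D$ is connected by (B1), and on it $a_0=T^{n-1}v=v_0$, so it lies in $D_J$. By \eqref{eq:glue} and \eqref{eq:bridge} it contains $\Psi_n(\gamma(g_\delta(v)))=\Gamma_{\omega\delta000\ldots}(v_0)\in G_{\omega\delta}$ for $\delta=0$ and $\delta=1$. So $G_{\omega0}$ and $G_{\omega1}$ lie on the same side, and $G_\omega$ lies in $A$ or in $A'$. Descending from $N$ to $0$, we find that $G$ lies in $A$ or in $A'$, contrary to Step~1.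
\end{proof}

\begin{lemma}\label{lem:peano}
$X$ is a non-degenerate Peano continuum.
\end{lemma}

\begin{proof}
The sets $D=D_I$ and $\iota(D)$ are connected and contain $p$, and $P_0,P'_0$ are connected and meet $K_0\subseteq D\cup\iota(D)$. So $X$ is connected. It contains the distinct points $u(0)$ and $u(1)$.

Let $m\ge1$ and $|J|\le4^{-m}$. On $D$ we have $a_k=T^ka_0$ for $k\ge0$, by \eqref{eq:close}. So for $|k|\le m$ the coordinate $a_k$ on $f^m(D_J)$ is $T^{k+m}$ of a point of $J$ and varies by at most $2^{k+m}4^{-m}=2^{k-m}$; its weighted contribution to the distance is at most $2^{-|k|}2^{k-m}\le2^{-m}$. The coordinates $a_k$ with $|k|>m$ contribute at most $2\cdot2^{-m}$. Since $f^m(D)=K_u\cup\bigcup_{n>m}(P_n\cup P'_n)$, each point $(a,b,h)$ of it is within $\eta_m$ of $(a,0,0)$. Hence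
\[
\operatorname{diam}f^m(D_J)\le(2m+3)2^{-m}+2\eta_m .
\]
Given $\varepsilon>0$, choose $m$ such that the right side is less than $\varepsilon$, and cover $I$ by finitely many closed intervals $J$ of length at most $4^{-m}$. The sets $f^m(D_J)$ and $\iota f^m(D_J)$ are connected, have diameter less than $\varepsilon$, and cover $K_0$ and all $P_n,P'_n$ with $|n|>m$. The remaining $P_n,P'_n$ are finitely many Peano continua, so each is a finite union of connected sets of diameter less than $\varepsilon$. By (F1), $X$ is locally connected.
\end{proof}

Each axiom has now been used: (B0) for the gluing \eqref{eq:glue}, (B3) for expansion, (B1) and (B2) for local connectedness. It remains to find a block of dimension one with a planar open subset of $P\setminus Q$.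

\section{A planar curve with connected vertical slices}\label{sec:L}

\subsection{One hole}

A planar set of dimension one has empty interior, so the square of Example~\ref{ex:square} must be given a dense family of holes. An ordinary hole does two kinds of damage. It cuts the vertical segments that form the bridges in (B1), and it separates the points to its right from the left edge along horizontal lines, which is what (B2) used. We cure the second by removing everything to the right of the hole, and the first by gluing the two sides of the resulting slot.

Concretely, remove $(\frac12,1]\times(\frac14,\frac34)$ from $I\times I$ and identify $(\tau,\frac14)$ with $(\tau,\frac34)$ for $\frac12\le\tau\le1$ (Figure~\ref{fig:hole}, left). The vertical slice over $\tau<\frac12$ is an arc. Over $\tau=\frac12$ it is an arc with two points identified, and the loop so formed bounds the hole. Over $\tau>\frac12$ it is again an arc, of half the length. All slices are connected, and every point is still joined to the left edge by a horizontal segment.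

The price is that the height $v$ is no longer a function on the quotient. We need $y=\varphi(v)$ with $\varphi(\frac14)=\varphi(\frac34)$, and for (B3) the function $\varphi$ must not be constant on the loop. So $\varphi$ has to fold on $[\frac14,\frac34]$. Take $\varphi(v)=v$ on $[0,\frac12]$, $\varphi(v)=1-v$ on $[\frac12,\frac34]$, and $\varphi(v)=v-\frac12$ on $[\frac34,1]$. Its level sets are finite, so it is constant on no non-degenerate continuum in a slice.

To see that the quotient is planar, stretch the line $\tau=\frac12$ to a strip, as in Figure~\ref{fig:hole}, right. The quotient is obtained from a rectangle with an open rectangular hole $H$ by collapsing arcs: three sides of $H$ to one point, the vertical segments across the slot to the right of $H$, and the horizontal segments across the strip above and below $H$. No such arc separates the plane, so (F6) applies.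

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\fill[gray!20] (0,0)--(1,0)--(1,.25)--(.5,.25)--(.5,.75)--(1,.75)--(1,1)--(0,1)--cycle;
\draw (1,.25)--(1,0)--(0,0)--(0,1)--(1,1)--(1,.75) (.5,.25)--(.5,.75);
\draw[very thick] (.5,.25)--(1,.25) (.5,.75)--(1,.75);
\foreach \s in {.65,.8,.95} \draw[<->,dashed] (\s,.28)--(\s,.72);
\node[below] at (.5,0) {$\tau=\frac12$};
\begin{scope}[xshift=1.5cm]
\fill[gray!20,even odd rule] (0,0) rectangle (1.5,1) (.5,.25) rectangle (1,.75);
\draw (0,0) rectangle (1.5,1) (.5,.25)--(.5,.75);
\draw[very thick] (.5,.25)--(1,.25)--(1,.75)--(.5,.75);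
\foreach \s in {1.1,1.2,1.3,1.4} \draw (\s,.25)--(\s,.75);
\foreach \s in {.08,.16,.84,.92} \draw (.5,\s)--(1,\s);
\node at (.75,.5) {$H$};
\end{scope}
\end{tikzpicture}
\caption{One hole. Left: a square with a slot removed; the two thick sides of the slot are glued vertically, which closes the left side of the slot into a loop. Right: the same space as a quotient of a rectangle with an open hole $H$; the thick arc formed by three sides of $H$ is collapsed to a point, and so is each segment of the two families of thin segments indicated.}
\label{fig:hole}
\end{figure}

Holes are also needed to the left of a slot, at heights inside its interval. So the intervals of the slots form a tree, and a slot inside another must start earlier. The function $\varphi$ must fold on each of these infinitely many intervals, and the finiteness argument for (B3) has to be replaced. We reserve in each interval $I_j$ a set $O_j$ of positive measure that lies in no smaller interval, and let $\varphi$ have slope $\pm1$ almost everywhere. Then the level sets of $\varphi$ are null, while the slices are parametrized by Lebesgue measure, so that a non-degenerate continuum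 in a slice has positive measure.

\subsection{A tree of intervals}

The \emph{nodes} are the finite sequences of natural numbers, and the root is the empty sequence $\emptyset$. The \emph{children} of $j$ are the nodes $jn$, $n\in\mathbb N$; the parent of $i\ne\emptyset$ is denoted $i^-$. A node $k$ is a \emph{proper ancestor} of $i$, and $i$ a \emph{proper descendant} of $k$, if $k$ is an initial segment of $i$ and $k\ne i$. Choose $c_\emptyset=\frac12$ and $c_j>0$ for $j\ne\emptyset$ with $\sum_{j\ne\emptyset}c_j=\frac12$. Put $\tau_\emptyset=1$ and choose, for $i\neq\emptyset$, a \emph{position} and a \emph{time} $(r_i,\tau_i)\in(0,c_{i^-})\times(0,\tau_{i^-})$ such that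
\begin{enumerate}
\item[(i)] for each $j$, the pairs $(r_i,\tau_i)$ with $i$ a child of $j$ are dense in $[0,c_j]\times[0,\tau_j]$;
\item[(ii)] distinct children of one node have distinct positions, and all times are distinct.
\end{enumerate}
To do so, enumerate the nodes by increasing sum of entries, which puts parents before children, and choose the pair for $jn$ in the $n$-th member of a countable base of $(0,c_j)\times(0,\tau_j)$, avoiding the finitely many values used so far. Times strictly decrease from parent to child.

Let $\ell_j$ be the sum of the $c_i$ over $i=j$ and all proper descendants $i$ of $j$. Then $\ell_\emptyset=1$ and $\ell_j=c_j+\sum_n\ell_{jn}$. Think of $I_j$ as a segment of length $c_j$ into which an interval of length $\ell_i$ is inserted at the position $r_i$ for each child $i$. Precisely, $I_\emptyset=[\alpha_\emptyset,\beta_\emptyset]=[0,1]$, and for a child $i$ of $j$,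
\[
\alpha_i=\alpha_j+r_i+\sum\{\ell_{i'}:i'\text{ a child of }j,\ r_{i'}<r_i\},\qquad\beta_i=\alpha_i+\ell_i,\qquad I_i=[\alpha_i,\beta_i].
\]
If $i,i'$ are children of $j$ with $r_i<r_{i'}$, the sum in $\alpha_{i'}$ contains $\ell_i$ and all terms of the sum in $\alpha_i$, so $\alpha_{i'}-\beta_i\ge r_{i'}-r_i>0$. Also $\alpha_j<\alpha_i$ and $\beta_i\le\alpha_j+r_i+(\ell_j-c_j)<\beta_j$. By induction:
\begin{enumerate}
\item[(T1)] If $k$ is a proper ancestor of $i$, then $I_i\subset(\alpha_k,\beta_k)$. If $i\neq k$ and neither is a proper ancestor of the other, then $I_i\cap I_k=\emptyset$. Hence all end points $\alpha_i,\beta_i$ are distinct, and $\alpha_i$ and $\beta_i$ lie in $(\alpha_k,\beta_k)$ exactly when $k$ is a proper ancestor of $i$.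
\item[(T2)] For each $\delta>0$ only finitely many nodes have $\ell_j\ge\delta$.
\end{enumerate}
For (T2), take a finite set $\mathcal F$ of nodes with $\sum_{i\notin\mathcal F}c_i<\delta$; a node with $\ell_j\ge\delta$ belongs to $\mathcal F$ or is a proper ancestor of an element of $\mathcal F$.

Let $O_j=I_j\setminus\bigcup_nI_{jn}$. Then $|O_j|=\ell_j-\sum_n\ell_{jn}=c_j$. By (T1), $O_j\subseteq I_i$ if $j=i$ or $j$ is a proper descendant of $i$, and $O_j\cap I_i=\emptyset$ otherwise. In particular the $O_j$ are pairwise disjoint, and since $\sum_jc_j=1$ they fill $I$ up to a null set. Let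
\[
s_j(v)=|O_j\cap[0,v]|\qquad(v\in I),
\]
a nondecreasing $1$-Lipschitz function with $s_j(\alpha_j)=0$ and $s_j(\beta_j)=c_j$. For a child $i$ of $j$ we have $s_j(\alpha_i)=s_j(\beta_i)=r_i$: the children whose intervals lie in $[\alpha_j,\alpha_i)$ are those with $r_{i'}<r_i$, and $I_i$ misses $O_j$.

\begin{lemma}\label{lem:A}
If $v<v'$ lie in $I_j$ and $s_j(v)=s_j(v')$, then $[v,v']\subseteq I_i$ for some child $i$ of $j$.
\end{lemma}

\begin{proof}
We have $|O_j\cap[v,v']|=0$. If the intervals of two children $i,i'$ with $r_i<r_{i'}$ met $[v,v']$, then $[\beta_i,\alpha_{i'}]\subseteq[v,v']$, while $|O_j\cap[\beta_i,\alpha_{i'}]|=r_{i'}-r_i>0$. If no interval of a child met $[v,v']$, then $[v,v']\subseteq O_j$ would be null. So exactly one $I_i$ meets $[v,v']$. The set $[v,v']\setminus I_i\subseteq O_j$ is null and relatively open in $[v,v']$, hence empty.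
\end{proof}

\subsection{The folding function}

Let
\[
\varphi=s_\emptyset+\sum_{j\ne\emptyset}\min(s_j,c_j-s_j).
\]
The $j$-th term rises from $0$ to $c_j/2$ and falls back to $0$ as $v$ crosses $I_j$. The example above is the case of a single node with $c=\frac12$ and $r=\frac14$.

\begin{lemma}\label{lem:phi}
The function $\varphi$ is continuous, $0\le\varphi\le\frac34$, $\varphi(0)=0$, $\varphi(1)=\frac12$, and $\varphi(\alpha_i)=\varphi(\beta_i)$ for $i\ne\emptyset$. Every level set of $\varphi$ has measure $0$.
\end{lemma}

\begin{proof}
The $j$-th term lies in $[0,c_j/2]$, so the series converges uniformly and $\varphi\le\frac12+\frac14$; the terms with $j\neq\emptyset$ vanish at $0$ and $1$. Let $i\ne\emptyset$. If $j=i$ or $j$ is a proper descendant of $i$, then $s_j(\alpha_i)=0$ and $s_j(\beta_i)=c_j$, so the $j$-th term is $0$ at both points. Otherwise $O_j\cap I_i=\emptyset$ and $s_j(\alpha_i)=s_j(\beta_i)$.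

For $j\ne\emptyset$ choose $m_j$ with $s_j(m_j)=c_j/2$, and let $\chi_j$ be $1$ on $O_j\cap[0,m_j]$, $-1$ on $O_j\cap(m_j,1]$, and $0$ elsewhere. Then $\int_0^v\chi_j$ equals $s_j(v)$ for $v\le m_j$ and $c_j/2-(s_j(v)-c_j/2)=c_j-s_j(v)$ for $v\ge m_j$, so it is the $j$-th term. Let $\chi_\emptyset$ be the indicator of $O_\emptyset$ and $\chi=\sum_j\chi_j$. The supports are disjoint and fill $I$ up to a null set, so $|\chi|=1$ almost everywhere, and $\varphi(v)=\int_0^v\chi$ by dominated convergence. By the Lebesgue differentiation theorem, $|\varphi'|=1$ outside a null set $N$. At a non-isolated point of a level set, $\varphi'$ is $0$ if it exists. So a level set is contained in the union of $N$ and the countable set of its isolated points.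
\end{proof}

\subsection{The curve $L$ and its slices}

Let
\[
Z=(I\times I)\setminus\bigcup_{i\ne\emptyset}(\tau_i,1]\times(\alpha_i,\beta_i),\qquad Z_\tau=\{v:(\tau,v)\in Z\}.
\]
The removed sets are open in $I\times I$, so $Z$ is compact. It is \emph{left-closed}: if $(\tau,v)\in Z$ then $[0,\tau]\times\{v\}\subseteq Z$. By (T1) and the decrease of times, for $i\neq\emptyset$ each of the points $(\tau,\alpha_i)$, $(\tau,\beta_i)$ lies in $Z$ exactly when $\tau\le\tau_{i^-}$. Identify
\[
(\tau,\alpha_i)\sim(\tau,\beta_i)\qquad\text{for }i\ne\emptyset\text{ and }\tau_i\le\tau\le\tau_{i^-}.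
\]
End points are distinct, so the classes have at most two points. The relation is closed: for fixed $i$ the condition is closed, and along a sequence of distinct nodes the distance between identified points tends to $0$ by (T2). Let $q:Z\to L$ be the quotient map; $L$ is compact and metrizable. The functions
\[
t(q(\tau,v))=\tau,\qquad y(q(\tau,v))=\varphi(v)
\]
are well defined, by Lemma~\ref{lem:phi}, and continuous. Let $V_\tau=t^{-1}(\tau)=q(\{\tau\}\times Z_\tau)$ be the slice over $\tau$. The bottom and top edges $I\times\{0\}$ and $I\times\{1\}$ lie in $Z$, their points are not identified with others, and $y$ equals $0$ and $\frac12$ on their images $L_{\mathrm{bot}}$ and $L_{\mathrm{top}}$.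

Fix $\tau$. A \emph{gap at time $\tau$} is an interval $(\alpha_j,\beta_j)$ with $j\neq\emptyset$ and $\tau_j<\tau\le\tau_{j^-}$. If $\tau_i<\tau$, the shortest initial segment $j$ of $i$ with $\tau_j<\tau$ gives a gap containing $(\alpha_i,\beta_i)$; so $Z_\tau$ is the complement of the union of the gaps. No gap node is a proper ancestor of another, so the gaps have disjoint closures. The end points of a gap lie in $Z_\tau$ and are identified. The only other identification at time $\tau$ is that of $\alpha_i$ with $\beta_i$ if $\tau=\tau_i$, and there is at most one such $i$ because times are distinct. Moreover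
\begin{equation}\label{eq:alive}
O_j\subseteq Z_\tau\ \text{ if }\tau_j\ge\tau,\qquad O_j\cap Z_\tau\subseteq\{\alpha_j,\beta_j\}\ \text{ if }\tau_j<\tau,
\end{equation}
since a point of $O_j$ lies in $I_k$ only for $k=j$ or $k$ a proper ancestor of $j$, and these have $\tau_k\ge\tau_j$. We parametrize the slice by $\lambda_\tau(v)=|Z_\tau\cap[0,v]|$, a continuous nondecreasing map of $I$ onto $[0,|Z_\tau|]$, where $|Z_\tau|\ge|O_\emptyset|=\frac12$.

\begin{lemma}\label{lem:slice}
\begin{enumerate}
\item[(a)] For $v<v'$ in $I$, $\lambda_\tau(v)=\lambda_\tau(v')$ if and only if $[v,v']$ lies in the closure of a gap at time $\tau$.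
\item[(b)] For $v\le v'$ in $Z_\tau$, $\lambda_\tau(Z_\tau\cap[v,v'])=[\lambda_\tau(v),\lambda_\tau(v')]$.
\item[(c)] There is a continuous surjection $\psi_\tau:[0,|Z_\tau|]\to V_\tau$ with $\psi_\tau(\lambda_\tau(v))=q(\tau,v)$ for $v\in Z_\tau$. If $\tau\notin\{\tau_i:i\neq\emptyset\}$, it is injective, and $V_\tau$ is an arc from $q(\tau,0)$ to $q(\tau,1)$. If $\tau=\tau_i$, it identifies the two points $\lambda_\tau(\alpha_i)$, $\lambda_\tau(\beta_i)$ and no others.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The closure of a gap meets $Z_\tau$ in two points, so $\lambda_\tau$ is constant on it. Conversely, let $|Z_\tau\cap[v,v']|=0$, and suppose $[v,v']\subseteq I_j$ with $\tau_j\ge\tau$; this holds for $j=\emptyset$. By \eqref{eq:alive}, $s_j(v)=s_j(v')$, and Lemma~\ref{lem:A} gives a child $i$ of $j$ with $[v,v']\subseteq I_i$. If $\tau_i<\tau$, then $(\alpha_i,\beta_i)$ is a gap. Otherwise repeat with $i$ in place of $j$. The process stops by (T2), since $\ell_i\ge v'-v$ at each step.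

(b) We have $\lambda_\tau([v,v'])=[\lambda_\tau(v),\lambda_\tau(v')]$. A gap that meets $[v,v']$ contains neither $v$ nor $v'$, so its closure lies in $[v,v']$, and $\lambda_\tau$ takes on the gap the value that it takes at the left end point, which is in $Z_\tau$.

(c) By (b), $\lambda_\tau$ maps $Z_\tau$ onto $[0,|Z_\tau|]$. By (a), two points of $Z_\tau$ have the same image exactly when they are the end points of a gap, and then $q$ identifies them. So $\psi_\tau$ exists and is continuous by (F3). It fails to be injective only through the identification of $\alpha_i$ with $\beta_i$ when $\tau=\tau_i$.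
\end{proof}

\begin{proposition}\label{prop:L}
\begin{enumerate}
\item[(L1)] For $v_1\le v_2$ the set $q(\{\tau\}\times(Z_\tau\cap[v_1,v_2]))$ is connected or empty. In particular $V_\tau$ is connected.
\item[(L2)] $L$ is a Peano continuum.
\item[(L3)] Every point of $L$ lies in a connected set that meets $V_0$ and on which $y$ is constant.
\item[(L4)] The function $y$ is not constant on any non-degenerate continuum $C\subseteq V_\tau$.
\item[(L5)] The points $z_i=q(\tau_i,\alpha_i)$, $i\ne\emptyset$, are dense in $L$.
\end{enumerate}
\end{proposition}

\begin{proof}
(L1) If $Z_\tau\cap[v_1,v_2]$ is not empty, let $v,v'$ be its least and greatest points. By Lemma~\ref{lem:slice} the set is $\psi_\tau([\lambda_\tau(v),\lambda_\tau(v')])$.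

(L2) For a rectangle $[\tau_*,\tau^*]\times[v_1,v_2]$, the set $q(Z\cap([\tau_*,\tau^*]\times[v_1,v_2]))$ is connected or empty: by left-closedness, each point $q(\tau,v)$ of it is joined by $q([\tau_*,\tau]\times\{v\})$ to $q(\{\tau_*\}\times(Z_{\tau_*}\cap[v_1,v_2]))$, which is connected by (L1). The whole square shows that $L$ is connected. Fine grids and the uniform continuity of $q$ give finite covers by small connected sets, so (F1) applies.

(L3) For $q(\tau,v)$ take $q([0,\tau]\times\{v\})$.

(L4) We claim that $\psi_\tau^{-1}(C)$ contains an interval $[\kappa,\kappa']$ with $\kappa<\kappa'$. If $\psi_\tau$ is injective, it is a homeomorphism, and $\psi_\tau^{-1}(C)$ is such an interval. If $\tau=\tau_i$, then by (F3) $\psi_\tau$ is a homeomorphism over $V_\tau\setminus\{z_i\}$, and by (F2) $C\setminus\{z_i\}$ contains a non-degenerate continuum, whose preimage is such an interval. Choose $v<v'$ in $Z_\tau$ with $\lambda_\tau(v)=\kappa$ and $\lambda_\tau(v')=\kappa'$. Then $q(\tau,v'')\in C$ for all $v''\in Z_\tau\cap[v,v']$, and this set has measure $\kappa'-\kappa>0$. By Lemma~\ref{lem:phi}, $\varphi$ is not constant on it.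

(L5) Note that $(\tau_i,\alpha_i)\in Z$ because $\tau_i<\tau_{i^-}$. Let $(\tau,v)\in Z$, $\delta>0$ and $J=[v-\delta,v+\delta]\cap I$. The interval $J$ does not lie in the closure of a gap: $v$ would be an end point of the gap, in $(0,1)$, and $J$ would contain points on both sides of $v$. So $|Z_\tau\cap J|>0$ by Lemma~\ref{lem:slice}(a). By \eqref{eq:alive}, almost every point of $Z_\tau$ lies in some $O_j$ with $\tau_j\ge\tau$. So there are $j$ with $\tau_j\ge\tau$ and $v'\in O_j\cap J$. By (i) there are children $i_n$ of $j$ with $(r_{i_n},\tau_{i_n})\to(s_j(v'),\tau)$. Since $s_j(\alpha_{i_n})=r_{i_n}$, every limit point $v''\in I_j$ of $(\alpha_{i_n})$ has $s_j(v'')=s_j(v')$. If $v''\ne v'$, Lemma~\ref{lem:A} would put $v'$ in the interval of a child of $j$, which is false for $v'\in O_j$. So $(\tau_{i_n},\alpha_{i_n})\to(\tau,v')$ with $|v'-v|\le\delta$. The points $(\tau_i,\alpha_i)$ are dense in $Z$, and $q$ is continuous and onto.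
\end{proof}

\begin{remark}
The folds in $\varphi$ cannot be dropped. The function $s_\emptyset$ alone also takes equal values at $\alpha_i$ and $\beta_i$, but it is constant on the loop $q(\{\tau_i\}\times(Z_{\tau_i}\cap I_i))$, which is connected by (L1) and infinite because it contains $q(\{\tau_i\}\times O_i)$.
\end{remark}

\subsection{Planarity and dimension}

\begin{proposition}\label{prop:planar}
$L$ embeds in $\mathbb R^2$, and $\dim L\le1$.
\end{proposition}

\begin{proof}
We follow Figure~\ref{fig:hole}: each time $\tau_i$ is stretched to an interval, which makes room for an open rectangular hole. The distinct times ensure that each vertical strip contains one hole. All sums and unions over $i$ run over $i\ne\emptyset$.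

\emph{The rectangle with holes.} Let $\sigma^-(\tau)=\tau+\sum_{\tau_i<\tau}c_i$ and $\sigma^+(\tau)=\tau+\sum_{\tau_i\le\tau}c_i$. For $\tau<\tau'$ we have $\sigma^-(\tau')-\sigma^+(\tau)\ge\tau'-\tau$, so the intervals $[\sigma^-(\tau),\sigma^+(\tau)]$ are pairwise disjoint. They cover $[0,\frac32]$: given $\sigma$, let $\tau=\sup\{\tau':\sigma^-(\tau')\le\sigma\}$; then $\sigma^-(\tau)\le\sigma$ because $\sigma^-$ is left-continuous, and $\sigma\le\sigma^+(\tau)$ because $\sigma^+(\tau)$ is the right limit of $\sigma^-$ at $\tau<1$ and $\sigma^+(1)=\frac32$. Let $\rho(\sigma)$ be this $\tau$. By the inequality above, $\rho:[0,\frac32]\to I$ is nondecreasing and $1$-Lipschitz. The fiber $B_i=\rho^{-1}(\tau_i)=[\sigma_i^-,\sigma_i^+]$ has length $c_i$, and the other fibers are points. Put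
\[
H_i=(\sigma_i^-,\sigma_i^+)\times(\alpha_i,\beta_i),\qquad R=\bigl([0,\tfrac32]\times I\bigr)\setminus\bigcup_iH_i,\qquad\Delta(\sigma)=\{i\neq\emptyset:\sigma_i^+\le\sigma\}.
\]
The set $R$ is compact, $\Delta(\sigma)$ is the set of holes already passed at $\sigma$, and
\begin{equation}\label{eq:Delta}
\tau_i<\rho(\sigma)\ \Longrightarrow\ i\in\Delta(\sigma)\ \Longrightarrow\ \tau_i\le\rho(\sigma).
\end{equation}

\emph{The map $\mu:R\to L$.} Let $(\sigma,v)\in R$. The nodes $j$ with $v\in(\alpha_j,\beta_j)$ are initial segments of one another, by (T1).
\begin{itemize}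
\item \emph{First rule.} If $v\in(\alpha_j,\beta_j)$ for some $j\in\Delta(\sigma)$, take the shortest such $j$ and put $\mu(\sigma,v)=q(\rho(\sigma),\alpha_j)$.
\item \emph{Second rule.} Otherwise put $\mu(\sigma,v)=q(\rho(\sigma),v)$.
\end{itemize}
The points to which $q$ is applied lie in $Z$. In the second rule, $v$ lies in no $(\alpha_i,\beta_i)$ with $\tau_i<\rho(\sigma)$, by \eqref{eq:Delta}. In the first rule, $j^-$ is the root or is not in $\Delta(\sigma)$, so $\tau_{j^-}\ge\rho(\sigma)$. The map $\mu$ is onto: for $(\tau,v)\in Z$ let $\sigma=\sigma^-(\tau)$; then $(\sigma,v)\in R$, $\Delta(\sigma)=\{i:\tau_i<\tau\}$, and the second rule applies.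

\emph{Continuity.} The set $\Delta(\sigma)$ jumps at $\sigma_j^+$, and the hole $H_j$ is what makes this harmless. Let $(\sigma_n,v_n)\to(\sigma,v)$ in $R$. Then:
\begin{itemize}
\item[($*$)] If $v\in(\alpha_j,\beta_j)$ and $j\in\Delta(\sigma)$, then $v_n\in(\alpha_j,\beta_j)$ and $j\in\Delta(\sigma_n)$ for large $n$.
\end{itemize}
The first assertion is clear. If $\sigma_n<\sigma_j^+$ for infinitely many $n$, then for these $n$, when large, $(\sigma_n,v_n)\notin H_j$ gives $\sigma_n\le\sigma_j^-$. So $\sigma\le\sigma_j^-<\sigma_j^+\le\sigma$, which is absurd.

Every subsequence has a further subsequence of one of three types, and we show that along each $\mu(\sigma_n,v_n)\to\mu(\sigma,v)$.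
\begin{enumerate}
\item[(1)] The second rule applies for all $n$. The limit is $q(\rho(\sigma),v)$, and by ($*$) the second rule applies to $(\sigma,v)$.
\item[(2)] The first rule applies, with pairwise distinct nodes $j_n$. By (T2), $\alpha_{j_n}\to v$, so the limit is $q(\rho(\sigma),v)$. If $v\in(\alpha_j,\beta_j)$ for some $j\in\Delta(\sigma)$, then by ($*$) $j_n$ would be an initial segment of $j$ for large $n$, which allows only finitely many values. So the second rule applies to $(\sigma,v)$.
\item[(3)] The first rule applies, with a constant node $j$. The limit is $q(\rho(\sigma),\alpha_j)$, and $j\in\Delta(\sigma)$, $v\in I_j$. No proper ancestor $k$ of $j$ is in $\Delta(\sigma)$: since $v\in(\alpha_k,\beta_k)$, ($*$) would contradict the choice of $j$ as the shortest node. If $v\in(\alpha_j,\beta_j)$, the first rule gives $\mu(\sigma,v)=q(\rho(\sigma),\alpha_j)$. If $v\in\{\alpha_j,\beta_j\}$, the second rule applies by (T1), and $q(\rho(\sigma),v)=q(\rho(\sigma),\alpha_j)$ because $\tau_j\le\rho(\sigma)$.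
\end{enumerate}

\emph{Fibers.} We have $t(\mu(\sigma,v))=\rho(\sigma)$, so we look at one slice $V_\tau$ at a time. Let $\tau\notin\{\tau_i\}$ and $\rho(\sigma)=\tau$. Then $\{\sigma\}\times I\subseteq R$ and $\Delta(\sigma)=\{k:\tau_k<\tau\}$, so the first rule collapses each gap at time $\tau$ to the class of its end points. The fibers are points $(\sigma,v)$ and segments $\{\sigma\}\times I_j$.

Let $\tau=\tau_i$. The part of $R$ over $\tau$ is $(B_i\times I)\setminus H_i$. For $\sigma\in B_i\setminus\{\sigma_i^+\}$ we have $\Delta(\sigma)=\{k:\tau_k<\tau_i\}$, and $\Delta(\sigma_i^+)$ contains in addition just $i$. Proper ancestors of $i$ have larger times, so the closure $I_j$ of a gap at time $\tau_i$ lies in $(\alpha_i,\beta_i)$ or is disjoint from $I_i$. At $\sigma_i^+$ all of $\{\sigma_i^+\}\times I_i$ goes to $z_i$. The fibers are therefore: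
\begin{itemize}
\item over $z_i$, the arc $(B_i\times\{\alpha_i,\beta_i\})\cup(\{\sigma_i^+\}\times I_i)$ formed by three sides of $H_i$;
\item over classes inside $(\alpha_i,\beta_i)$, points $(\sigma_i^-,v)$ and segments $\{\sigma_i^-\}\times I_j$;
\item over classes outside $I_i$, segments $B_i\times\{v\}$ and rectangles $B_i\times I_j$.
\end{itemize}
All fibers are continua that do not separate the plane.

\emph{Conclusion.} Call two points of $\mathbb R^2$ equivalent if they are equal or lie in $R$ and have the same image under $\mu$. Since $R$ is compact and $\mu$ is continuous, the relation is closed, and its classes with more than one point lie in $R$. By (F6) there is a continuous surjection $\Pi:\mathbb R^2\to\mathbb R^2$ whose fibers are the classes. The maps $\Pi|_R$ and $\mu$ have the same fibers, so $L\cong\Pi(R)$ by (F3).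

Suppose that $\Pi(R)$ contains a non-empty open set $W$ of the plane. By (L5), $W$ contains the point corresponding to some $z_i$, so the open set $\Pi^{-1}(W)$ contains the fiber of $\mu$ over $z_i$. This fiber lies in the boundary of $H_i$, so $\Pi^{-1}(W)$ meets $H_i$. But a point of $H_i$ is not in $R$ and is alone in its class, so its image is not in $\Pi(R)$. Thus $\Pi(R)$ has empty interior, and $\dim L\le1$ by (F5).
\end{proof}

\section{A one-dimensional block and the proof of Theorem~\ref{thm:main}}\label{sec:block}

We fold the top edge of $L$ as in Example~\ref{ex:square}. Let $\pi:L\to P$ be the quotient map for the closed relation $q(\tau,1)\sim q(1-\tau,1)$, and let $\Sigma=\pi(L_{\mathrm{top}})$. The functions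
\[
x=T\circ t,\qquad y,\qquad\xi=t\cdot\max(0,1-2y)
\]
on $L$ take values in $I$ and agree at identified points, because $T\tau=T(1-\tau)$ and $y=\frac12$, $\xi=0$ on $L_{\mathrm{top}}$. We use the same letters for the induced functions on $P$. Put $\gamma(\tau)=\pi q(\tau,0)$, $E=\pi(V_0)$, $Q=\gamma(I)\cup E$, and $L^\circ=L\setminus(V_0\cup L_{\mathrm{bot}}\cup L_{\mathrm{top}})$.

\begin{proposition}\label{prop:block}
With these data $P$ is a block with $\dim P\le1$. The set $\pi(L^\circ)$ is open and dense in $P$, is disjoint from $Q$, and embeds in $\mathbb R^2$.
\end{proposition}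

\begin{proof}
By (F3), (L2) and (F1), $P$ is a Peano continuum, and $\pi$ maps $L\setminus L_{\mathrm{top}}$ homeomorphically onto $P\setminus\Sigma$. The map $\tau\mapsto\pi q(\tau,1)$ is a bijection of $[0,\frac12]$ onto $\Sigma$, on which $x=2\tau$; so $\Sigma$ is an arc and $x$ is injective on it. Thus $P$ is the union of an arc and countably many compact sets homeomorphic to subsets of $L$, and $\dim P\le1$ by Proposition~\ref{prop:planar} and (F4).

(B0) On $L_{\mathrm{bot}}$ we have $y=0$, hence $\xi=t$; on $V_0$ we have $t=0$, hence $x=\xi=0$.

(B1) $x^{-1}(v)=\pi(V_{v/2})\cup\pi(V_{1-v/2})$. Both sets are connected by (L1), and they share the point $\pi q(v/2,1)=\pi q(1-v/2,1)$.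

(B2) This is the image of (L3) under $\pi$.

(B3) Let $C\subseteq P$ be a non-degenerate continuum. If $C\subseteq\Sigma$, then $x$ is injective on $C$. Otherwise, by (F2), $C$ contains a non-degenerate continuum in $P\setminus\Sigma$, which is the image of a non-degenerate continuum $C'\subseteq L\setminus L_{\mathrm{top}}$. If $x$ is constant on $C'$, then $t$ takes at most two values on the connected set $C'$, so $C'\subseteq V_\tau$ for some $\tau$, and $y$ is not constant on $C'$ by (L4).

The set $L^\circ$ is open in $L$ and contains every $z_i$, since $\tau_i>0$ and $0<\alpha_i<\beta_i<1$; so it is dense by (L5). Hence $\pi(L^\circ)$ is open and dense in $P$ and homeomorphic to $L^\circ$, which embeds in the plane by Proposition~\ref{prop:planar}. It misses $Q$ because $\pi^{-1}(Q)=L_{\mathrm{bot}}\cup V_0\cup\{q(1,1)\}$.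
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(X,f)$ be built from this block as in Section~\ref{sec:X}. By Lemma~\ref{lem:peano}, $X$ is a non-degenerate Peano continuum, so $\dim X\ge1$, and $\dim X\le1$ by Lemma~\ref{lem:compact}(c). Lemma~\ref{lem:cw} gives the expansion. By Lemma~\ref{lem:compact}(b) and Proposition~\ref{prop:block}, $\Psi_0(\pi(L^\circ))$ is a non-empty open subset of $X$ that embeds in $\mathbb R^2$.
\end{proof}

\section{Planar and non-planar points}\label{sec:K33}

The bridges that make $X$ locally connected also destroy planarity along $K_0$. A short arc $u(J')$ in $K_u$ equals $f^m(u(2^{-m}J'))$ for every $m\geq0$, so it is the attaching set of a thin strip of every piece $P_m$. Three such strips along one arc are like three pages on a common spine, and they contain a $K_{3,3}$.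

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
The set $K_0=K_u\cup K_s$ is compact and $f$-invariant. The set of points with a planar neighborhood is open, since a planar neighborhood of a point is a neighborhood of all nearby points.

\emph{Density.} By Proposition~\ref{prop:block} and Lemma~\ref{lem:compact}(b), the sets $\Psi_n(\pi(L^\circ))$ and $\Psi'_n(\pi(L^\circ))$ are open in $X$, planar, disjoint from $K_0$, and dense in $P_n$ and $P'_n$. For $a\in K_u$ and $N\ge0$, the point $f^N(u(a_{-N}))=\Psi_N(\gamma(a_{-N}))\in P_N$ has the coordinate $T^{k+N}a_{-N}=a_k$ at each index $k\ge-N$, so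
\begin{equation}\label{eq:approx}
d\bigl(f^N(u(a_{-N})),a\bigr)\le2^{-N}.
\end{equation}
Hence $K_u$ lies in the closure of $\bigcup_nP_n$, and $K_s=\iota(K_u)$ in the closure of $\bigcup_nP'_n$. So the points outside $K_0$ with a planar neighborhood are dense in $X$, and the closed set $K_0$ is nowhere dense.

\emph{Thin strips near a point of $K_u$.} Let $U$ be an open neighborhood of $a\in K_u$. By \eqref{eq:approx} there is $N$ with $u(a_{-N})\in U':=f^{-N}(U)$, and by continuity of $u$ there is a non-degenerate closed interval $J'\subset(0,1)$ with $u(J')\subseteq U'$. It suffices to find a copy of $K_{3,3}$ in $U'$. For $\theta\in I$ and $m\ge1$ we have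
\begin{equation}\label{eq:double}
f^m(u(2^{-m}\theta))=u(\theta),
\end{equation}
since both sides lie in $K_u$ and have the coordinate $2^k\theta$ at each index $k\le-m$. Let $\theta\in J'$, $\tau=2^{-m}\theta$ and $z\in\pi(V_\tau)$. Then $x(z)=T\tau$, so by \eqref{eq:coord} and \eqref{eq:double} the point $\Psi_m(z)$ has $a_k=T^{k+m}\tau=u(\theta)_k$ for $k>-m$. With \eqref{eq:close},
\[
d\bigl(\Psi_m(z),u(\theta)\bigr)\le2^{1-m}+\eta_m .
\]
The open set $U'$ contains all points of $X$ within some fixed distance of the compact set $u(J')$. So for all large $m$, $\Psi_m(\pi(V_\tau))\subseteq U'$ for every $\tau\in2^{-m}J'$.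

\emph{Three triods.} A \emph{triod} is the union of three arcs that have one end point in common and are otherwise disjoint. Fix three such values of $m\geq1$, and $\theta_1<\theta_2<\theta_3$ in $J'$ such that $2^{-m}\theta_r\notin\{\tau_i\}$ for these $m$ and $r=1,2,3$; only countably many values are excluded. For each of the three $m$ let
\[
Y_m=q\bigl(2^{-m}[\theta_1,\theta_3]\times\{1\}\bigr)\cup\bigcup_{r=1}^3V_{2^{-m}\theta_r}\subseteq L .
\]
By Lemma~\ref{lem:slice}(c) the three slices are disjoint arcs from bottom to top, and each meets $L_{\mathrm{top}}$ only in its top point. So $Y_m$ is a triod with center $q(2^{-m}\theta_2,1)$ and end points $q(2^{-m}\theta_r,0)$. On $Y_m$ we have $0<t<\frac12$. Of two distinct points identified by $\pi$, one has $t>\frac12$, so $\pi$ is injective on $Y_m$; and $Y_m$ meets $\pi^{-1}(Q)$ only in its three end points. By Lemma~\ref{lem:compact}(b), $\Psi_m$ is injective on $P\setminus Q$ and maps it off $K_0$, and by \eqref{eq:glue} and \eqref{eq:double} it sends $\gamma(2^{-m}\theta_r)$ to $u(\theta_r)$. These three points are distinct, as $u(\theta)_0=\theta$. So $\Psi_m\pi(Y_m)$ is a triod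 with end points $u(\theta_1),u(\theta_2),u(\theta_3)$, it meets $K_0$ only there, and it lies in $U'$ because $Y_m\subseteq\bigcup\{V_\tau:\tau\in2^{-m}J'\}$.

The sets $\Psi_m(P\setminus Q)$ are disjoint for distinct $m$, so the three triods meet only in their common end points. Their union joins each of the three centers to each $u(\theta_r)$: it is a copy of $K_{3,3}$ in $U'$, and $f^N$ carries it into $U$. For points of $K_s$ apply $\iota$. By (F7), no point of $K_0$ has a planar neighborhood.
\end{proof}

\begin{remark}
Every point of $X$ with a planar neighborhood is wandering: it lies outside $K_0$, hence in one of the open sets of Lemma~\ref{lem:compact}(b), and the iterates of such a set are pairwise disjoint.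
\end{remark}

\begin{thebibliography}{9}

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{RH}
Jana Rodriguez Hertz, \emph{Continuum-wise expansive homeomorphisms on Peano continua}, arXiv:math/0406442 (2004).

\end{thebibliography}
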